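# Diagonal projections in the Calkin algebra and a forcing that preserves every tower

## 1. Blocks, promises, and the forcing $Q(T)$

The whole talk turns on one forcing notion. It takes a decreasing sequence of infinite subsets of $\omega$ and adds a sequence of finite sets, each lying in the given sets up to a small *proportion* of its points. We build the forcing first and then say what it is for.

For $X,Y\subseteq\omega$ write $X\subseteq^*Y$ if $X\setminus Y$ is finite, and $X=^*Y$ if $X\subseteq^*Y\subseteq^*X$. Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$. A *decreasing* sequence in $[\omega]^\omega$ is one that is $\subseteq^*$-decreasing, not necessarily strictly. A *pseudointersection* of a family is a set $Z$ with $Z\subseteq^*X$ for every $X$ in the family. We identify $m\in\omega$ with $\{0,\dots,m-1\}$, so $X\setminus m=\{i\in X:i\ge m\}$.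

Let $\lambda$ be a regular uncountable cardinal and $T=\langle T_\beta:\beta<\lambda\rangle$ a decreasing sequence in $[\omega]^\omega$. For finite $F\subseteq\lambda$ put $T_F=\bigcap_{\beta\in F}T_\beta$, with $T_\emptyset=\omega$. This set is infinite, because $T_{\max F}\subseteq^*T_F$. The only fact about $T$ that we use repeatedly is the following.

**(P)** If $F_i$ ($i<\omega$) are finite subsets of $\lambda$, there is $\beta<\lambda$ with $T_\beta\subseteq^*T_{F_i}$ for all $i$.

Indeed, $\bigcup_iF_i$ is countable, hence bounded in $\lambda$, and any $\beta\ge\sup\bigcup_iF_i$ works.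

**Definition (blocks, nodes, promises).** A *block* is a nonempty finite $b\subseteq\omega$, enumerated increasingly as $b(0)<\dots<b(|b|-1)$; write $b\restriction i=\{b(0),\dots,b(i-1)\}$. A *node* is a finite sequence $s=\langle b_0,\dots,b_{n-1}\rangle$ of blocks with $\max b_i<\min b_{i+1}$. A *promise* is a function $h$ that assigns an integer $\ge1$ to every node $s$ and to every triple $(s,r,u)$, where $s$ is a node, $r<\omega$, and $u$ is a finite subset of $\omega$.

**Definition (legal blocks).** Let $F\subseteq\lambda$ be finite and $h$ a promise. A block $b$ with $r=|b|$ is *legal over $s$ for $(F,h)$* if $s^\frown b$ is a node and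

- (i) $r\ge h(s)$;
- (ii) $b(i)\ge h(s,r,b\restriction i)$ for all $i<r$;
- (iii) $|b\setminus T_F|\le r/h(s)$.

So the number $h(s)$ does two jobs: it forces the next block to be large, and it bounds the proportion of errors. The numbers $h(s,r,u)$ say how far out the next point must be, once the size $r$ and the earlier points $u$ are known.

For example, let $T_F$ be the set of even numbers, let $h$ be constantly $3$, and let $s=\langle\{0,1\}\rangle$. The block $\{4,5,6,8,10,12\}$ is legal: it has size $6\ge3$, all points are $\ge3$, and it has one odd point, while $6/3=2$ are allowed. The block $\{4,5,7,9,10,12\}$ is not legal, since it has three odd points. The block $\{2,4,6\}$ is not legal, since $2<3$.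

Two remarks. First, if $F\subseteq F'$ and $h\le h'$ pointwise, then legal for $(F',h')$ implies legal for $(F,h)$: conditions (i) and (ii) weaken, and $|b\setminus T_F|\le|b\setminus T_{F'}|\le r/h'(s)\le r/h(s)$. Second, legal blocks always exist: fix $r\ge h(s)$ and choose $b(0)<b(1)<\dots<b(r-1)$ one after the other in the infinite set $T_F$, beyond all blocks of $s$ and each large enough for (ii). Then $b\setminus T_F=\emptyset$.

**Definition (the forcing).** Conditions of $Q(T)$ are triples $(s,F,h)$ with $s$ a node, $F\subseteq\lambda$ finite, $h$ a promise. Put $(s',F',h')\le(s,F,h)$ iff $s'$ end-extends $s$, $F\subseteq F'$, $h\le h'$, and for $|s|\le n<|s'|$ the block $s'(n)$ is legal over $s'\restriction n$ for $(F,h)$.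

The relation is transitive: if $(s'',F'',h'')\le(s',F',h')\le(s,F,h)$, the blocks of $s''$ beyond $s'$ are legal for $(F',h')$, hence for $(F,h)$ by the first remark, and the blocks of $s'$ beyond $s$ are legal for $(F,h)$ by assumption. Finitely many conditions with the same node $s$ have a common extension with node $s$: take the union of the $F$'s and the pointwise maximum of the $h$'s. There are only countably many nodes, so $Q(T)$ is a countable union of sets in which finitely many elements always have a common extension; that is, $Q(T)$ is $\sigma$-centered, hence ccc.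

**Lemma 1.** $Q(T)$ adds pairwise disjoint finite sets $K_j$ ($j<\omega$) with $|K_j\setminus T_\beta|/|K_j|\to0$ for all $\beta<\lambda$. Moreover $j\mapsto|K_j|$ dominates all ground model functions.

*Proof.* Let $G$ be generic. Two conditions in $G$ have a common extension in $G$, whose node end-extends both nodes; so the nodes occurring in $G$ are pairwise comparable. Since legal blocks exist, conditions with long nodes are dense, and the union of the nodes is an infinite sequence of blocks. Let $K_j$ be its $j$-th block. The $K_j$ are disjoint because $\max K_j<\min K_{j+1}$.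

If $(s,F,h)\in G$ and $j\ge|s|$, then $K_j$ is legal over $\langle K_0,\dots,K_{j-1}\rangle$ for $(F,h)$: take a condition in $G$ whose node has length greater than $j$, and a common extension in $G$ with $(s,F,h)$; the definition of $\le$ says exactly this.

Let $\beta<\lambda$, $m\ge1$ and $f\in\omega^\omega$ in the ground model. The conditions $(s,F,h)$ with $\beta\in F$ and $h(s')\ge\max(m,f(|s'|))$ for all nodes $s'$ are dense, since we may add $\beta$ to $F$ and raise $h$ without changing the node. Such a condition in $G$ gives, for all $j\ge|s|$, that $|K_j\setminus T_\beta|\le|K_j\setminus T_F|\le|K_j|/m$ and $|K_j|\ge f(j)$. As $m$ and $f$ were arbitrary, the lemma follows. $\square$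

## 2. What the blocks are for: lower bounds in the Calkin algebra

Let $H=\ell^2(\omega)$ with standard orthonormal basis $(e_n)_{n\in\omega}$, let $\mathcal B(H)$ be the bounded and $\mathcal K(H)$ the compact operators, and let $\pi:\mathcal B(H)\to\mathcal B(H)/\mathcal K(H)$ be the quotient map onto the Calkin algebra. For $X\subseteq\omega$ let $P_X$ be the orthogonal projection onto $\overline{\mathrm{span}}\{e_n:n\in X\}$. For $\mathcal X\subseteq[\omega]^\omega$ put $P_{\mathcal X}=\{P_X:X\in\mathcal X\}$ and $\pi[P_{\mathcal X}]=\{\pi(P_X):X\in\mathcal X\}$. Projections are ordered by $p\le q$ iff $p=pq$.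

**Definition (towers).** For a preorder $\mathbb P$ let $\mathbf 0_{\mathbb P}$ be the set of $p\in\mathbb P$ that are below every element. A subset of $\mathbb P\setminus\mathbf 0_{\mathbb P}$ is a *tower* if it is reverse well-ordered and has no lower bound in $\mathbb P\setminus\mathbf 0_{\mathbb P}$.

In the Calkin algebra this reads: $\pi[P_{\mathcal X}]$ is a tower iff it is a family of nonzero projections, reverse well-ordered by $\le$, with no nonzero projection of the Calkin algebra below all its members. In $[\omega]^\omega$ the preorder is $\subseteq^*$ and reverse well-ordering is understood modulo $=^*$: $\mathcal X\subseteq[\omega]^\omega$ is a tower iff its $=^*$-classes are reverse well-ordered by $\subseteq^*$ and $\mathcal X$ has no infinite pseudointersection.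

The two notions need not agree, because the Calkin algebra has many more projections than those of the form $\pi(P_X)$: a tower $\mathcal X$ has no nonzero lower bound of the form $\pi(P_Z)$, but $\pi[P_{\mathcal X}]$ may have some other one. It is consistent with ZFC that $\pi[P_{\mathcal X}]$ is a tower for every tower $\mathcal X\subseteq[\omega]^\omega$. The question, from Tristan Bice, "Filters in C*-Algebras", arXiv:1109.6077 (2011), is about the opposite extreme: is it consistent with ZFC that $\pi[P_{\mathcal X}]$ is not a tower for *any* $\mathcal X\subseteq[\omega]^\omega$? We prove that it is.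

**Definition (statistically bounded).** $\mathcal X\subseteq[\omega]^\omega$ is *statistically bounded* if there are pairwise disjoint nonempty finite $K_j\subseteq\omega$ ($j<\omega$) with $|K_j\setminus X|/|K_j|\to0$ for every $X\in\mathcal X$.

By Lemma 1, $Q(T)$ makes $\{T_\beta:\beta<\lambda\}$ statistically bounded. Here is why this matters.

**Lemma 2.** If $\mathcal X$ is statistically bounded, then $\pi[P_{\mathcal X}]$ has a nonzero lower bound.

*Proof.* Let $v_j=|K_j|^{-1/2}\sum_{n\in K_j}e_n$. These vectors are orthonormal. Let $p$ be the projection onto $\overline{\mathrm{span}}\{v_j:j<\omega\}$ and $p_n$ the projection onto $\mathrm{span}\{v_j:j<n\}$. Let $X\in\mathcal X$. The vectors $(1-P_X)v_j$ have disjoint supports, so they are pairwise orthogonal, and $\|(1-P_X)v_j\|^2=|K_j\setminus X|/|K_j|\to0$. For $w=\sum_{j\ge n}c_jv_j$ we get $\|(1-P_X)w\|^2=\sum_{j\ge n}|c_j|^2\|(1-P_X)v_j\|^2$. Hence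
$$\|(1-P_X)(p-p_n)\|=\sup_{j\ge n}\|(1-P_X)v_j\|\to0 .$$
So $(1-P_X)p$ is the norm limit of the finite rank operators $(1-P_X)p_n$, that is, it is compact. Thus $\pi(p)=\pi(P_X)\pi(p)$; taking adjoints, $\pi(p)=\pi(p)\pi(P_X)$, i.e. $\pi(p)\le\pi(P_X)$. Finally $\pi(p)\ne0$, since $p$ has infinite rank. $\square$

**Reduction.** We have $P_X-P_XP_Y=P_{X\setminus Y}$, and a projection is compact iff it has finite rank. So $\pi(P_X)\le\pi(P_Y)$ iff $X\subseteq^*Y$, and $\pi[P_{\mathcal X}]$ is reverse well-ordered iff $\mathcal X/{=^*}$ is. Hence if every $\mathcal X$ with $\mathcal X/{=^*}$ reverse well-ordered is statistically bounded, then by Lemma 2 no $\pi[P_{\mathcal X}]$ is a tower.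

For the cardinals in the main theorem recall: $\mathfrak c=2^{\aleph_0}$; $\mathfrak b$ is the least size of a family in $\omega^\omega$ that is not dominated, modulo finite sets, by a single function; $\mathfrak t$ is the least size of a tower in $[\omega]^\omega$.

**Theorem A.** Let $V\models$ GCH, and let $\kappa\ge\omega_2$ be regular and not the successor of a cardinal of countable cofinality (e.g. $\kappa=\omega_2$). There is a ccc forcing extension in which $\mathfrak c=\mathfrak b=\kappa$, $\mathfrak t=\omega_1$, and every $\mathcal X\subseteq[\omega]^\omega$ whose $=^*$-classes are reverse well-ordered by $\subseteq^*$ is statistically bounded. Hence in this extension $\pi[P_{\mathcal X}]$ is not a tower for any $\mathcal X\subseteq[\omega]^\omega$.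

One may take $V=L$, so only the consistency of ZFC is assumed.

## 3. Chains treated by hand, and why adding pseudointersections fails

**An infinite pseudointersection.** If $\mathcal X$ has an infinite pseudointersection $Z$, take any pairwise disjoint nonempty finite $K_j\subseteq Z$, for instance singletons. Since $Z\setminus X$ is finite, $K_j\subseteq X$ for almost all $j$. So $\mathcal X$ is statistically bounded.

**Countable chains.** Let $X_0\supseteq^*X_1\supseteq^*\cdots$ be infinite. Each $X_0\cap\dots\cap X_n$ is infinite, so we can choose $z_0<z_1<\cdots$ with $z_n\in X_0\cap\dots\cap X_n$, and $\{z_n:n<\omega\}$ is an infinite pseudointersection. In particular $\mathfrak t\ge\omega_1$.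

**Statistically bounded without a pseudointersection.** Split $\omega$ into consecutive intervals $I_j$ with $|I_j|=j+1$, and let $\mathcal X$ consist of all $X$ with $|I_j\setminus X|/|I_j|\to0$. This family is statistically bounded, with $K_j=I_j$. It has no infinite pseudointersection: given an infinite $Z$, choose an infinite $Z'\subseteq Z$ with at most one point in each $I_j$. Then $X=\omega\setminus Z'$ is in $\mathcal X$, since $|I_j\setminus X|/|I_j|\le1/(j+1)$, but $Z\setminus X=Z'$ is infinite. This $\mathcal X$ is not a chain; it only shows that the new property is weaker than having an infinite pseudointersection.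

**The first attempt.** Why not give every short chain an infinite pseudointersection? There is a simple forcing for this: conditions $(a,F)$ with $a\subseteq\omega$ finite and $F\subseteq\lambda$ finite, where $(a',F')\le(a,F)$ iff $a'$ end-extends $a$, $F\subseteq F'$ and $a'\setminus a\subseteq T_F$. The union of the $a$'s is infinite, as each $T_F$ is, and it is almost contained in each $T_\beta$. Suppose one iterates such forcings and succeeds in giving an infinite pseudointersection to every decreasing sequence of length less than $\mathfrak c$. Then $\mathfrak t\ge\mathfrak c$, hence $\mathfrak b\le\mathfrak c\le\mathfrak t$. Part (2) of the next theorem says that exactly then the plan has failed: the chains of length $\mathfrak b$ include one whose image is a tower. The same part shows that CH does not help, since under CH $\mathfrak b=\mathfrak t=\omega_1$.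

Let $\mathrm{cov}(\mathcal N)$ be the least number of Lebesgue null sets that cover $[0,1]$.

**Theorem B (ZFC; necessary conditions, not needed for Theorem A).** (1) If $\mathcal X$ is a tower with a coinitial subfamily of size $<\min(\mathfrak b,\mathrm{cov}(\mathcal N))$, then $\pi[P_{\mathcal X}]$ is a tower. (2) If $\mathfrak b\le\mathfrak t$, there is $\mathcal X$ such that $\pi[P_{\mathcal X}]$ is a tower. Hence "$\pi[P_{\mathcal X}]$ is never a tower" implies $\mathrm{cov}(\mathcal N)\le\mathfrak t<\mathfrak b$.

So in the model of Theorem A, where $\mathfrak t=\omega_1$, we have $\mathrm{cov}(\mathcal N)=\mathfrak t=\omega_1<\mathfrak b=\mathfrak c=\kappa$. Theorem B rests on an exact description of the families $\mathcal X$ that have a nonzero lower bound.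

**Lemma 3 (ZFC).** For $\mathcal X\subseteq[\omega]^\omega$, $\pi[P_{\mathcal X}]$ has a nonzero lower bound iff there are probability measures $\mu_j$ on $\omega$ with pairwise disjoint finite supports such that $\mu_j(X)\to1$ for all $X\in\mathcal X$.

(The uniform measures on the sets $K_j$ are the case of statistical boundedness.)

*Proof.* ($\Leftarrow$) Put $v_j=\sum_n\mu_j(\{n\})^{1/2}e_n$. These vectors are orthonormal, the vectors $(1-P_X)v_j$ have disjoint supports, and $\|(1-P_X)v_j\|^2=1-\mu_j(X)\to0$. The proof of Lemma 2 now applies word for word.

($\Rightarrow$) Let $q\ne0$ be a lower bound. First we lift $q$ to a projection. Let $a$ be a self-adjoint lift of $q$ (replace any lift $c$ by $(c+c^*)/2$). The essential spectrum of $a$ is the spectrum of $q$, which is contained in $\{0,1\}$. Points of the spectrum of a self-adjoint operator outside the essential spectrum are isolated, so the spectrum of $a$ can accumulate only at $0$ and $1$. Hence its part in $(0,1)$ is countable, and some $c\in(0,1)$ is outside the spectrum. The function $1_{[c,\infty)}$ is continuous on the spectrum of $a$, so $P=1_{[c,\infty)}(a)$ is a projection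 and $\pi(P)=1_{[c,\infty)}(q)=q$, because $1_{[c,\infty)}$ is the identity on $\{0,1\}$. As $q\neq0$, $P$ has infinite rank. For $X\in\mathcal X$ we have $q=q\pi(P_X)$, hence $q=\pi(P_X)q$ by taking adjoints, so $(1-P_X)P$ is compact.

Next we find finitely supported vectors almost in the range of $P$. Put $N_0=0$. Given $N_j$, choose a unit vector $w_j\in\mathrm{ran}\,P$ orthogonal to $e_n$ for all $n<N_j$; this is possible since $\mathrm{ran}\,P$ is infinite-dimensional. Then choose $N_{j+1}>N_j$ so large that the normalized restriction $v_j$ of $w_j$ to $[N_j,N_{j+1})$ satisfies $\|v_j-w_j\|\le2^{-j}$. The unit vectors $w_j$ converge weakly to $0$, since each coordinate is eventually $0$. A compact operator maps weakly null sequences to norm null sequences, so $(1-P_X)w_j=(1-P_X)Pw_j\to0$ in norm, and therefore $(1-P_X)v_j\to0$. Put $\mu_j(\{n\})=|\langle v_j,e_n\rangle|^2$. The supports are finite and disjoint, and $\mu_j(X)=1-\|(1-P_X)v_j\|^2\to1$. $\square$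

*Proof of Theorem B (1).* Let $\mathcal Y\subseteq\mathcal X$ be coinitial with $|\mathcal Y|<\min(\mathfrak b,\mathrm{cov}(\mathcal N))$. By the reduction in Section 2, $\pi[P_{\mathcal X}]$ is a reverse well-ordered family of nonzero projections. Suppose it has a nonzero lower bound, and take $\mu_j$ from Lemma 3. For $X\in\mathcal Y$ let $f_X(n)$ be such that $\mu_j(X)\ge1-2^{-n}$ for all $j\ge f_X(n)$. As $|\mathcal Y|<\mathfrak b$, some strictly increasing $f$ dominates all $f_X$. Put $\nu_n=\mu_{f(n)}$; for each $X\in\mathcal Y$ we have $\nu_n(X)\ge1-2^{-n}$ for almost all $n$.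

By Borel–Cantelli, for each $X\in\mathcal Y$ the set of $z\in\prod_n\mathrm{supp}\,\nu_n$ with $z(n)\notin X$ for infinitely many $n$ is null for the product measure $\prod_n\nu_n$. These fewer than $\mathrm{cov}(\mathcal N)$ null sets do not cover the product. If some point has positive measure, it lies in no null set. Otherwise the measure is a non-atomic Borel probability measure on a Polish space, hence Borel isomorphic to Lebesgue measure on $[0,1]$, and the definition of $\mathrm{cov}(\mathcal N)$ applies. So there is $z$ such that for every $X\in\mathcal Y$, $z(n)\in X$ for almost all $n$. The supports of the $\nu_n$ are disjoint, so $\{z(n):n<\omega\}$ is infinite. It is a pseudointersection of $\mathcal Y$, hence of $\mathcal X$, contradicting that $\mathcal X$ is a tower.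

*Proof of Theorem B (2).* Let $\mathfrak b\le\mathfrak t$ and let $\{f_\alpha:\alpha<\mathfrak b\}$ be unbounded; replacing $f_\alpha(n)$ by $\max_{m\le n}f_\alpha(m)$, we may assume each $f_\alpha$ nondecreasing. Recursively choose $T_\alpha$ for $\alpha<\mathfrak b$. The sequence $\langle T_\beta:\beta<\alpha\rangle$ is decreasing and $|\alpha|<\mathfrak t$, so it has an infinite pseudointersection (otherwise its range would be a tower of size less than $\mathfrak t$). Let $T_\alpha=\{a_0<a_1<\cdots\}$ be an infinite subset of it, thinned out so that $a_{i+1}\ge f_\alpha(a_i)$ for all $i$. Let $\mathcal X=\{T_\alpha:\alpha<\mathfrak b\}$. Its classes are reverse well-ordered, so $\pi[P_{\mathcal X}]$ is a reverse well-ordered family of nonzero projections.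

Suppose it has a nonzero lower bound; take $\mu_j$ from Lemma 3 and put $D_j=\mathrm{supp}\,\mu_j$. For each $\alpha$, $\mu_j(T_\alpha)\to1$, so $T_\alpha\cap D_j\ne\emptyset$ for almost all $j$. For each $n$ pick $j(n)\ge n$ with $\min D_{j(n)}>n$; this is possible because the $D_j$ are disjoint. Let $g$ be nondecreasing with $g(n)\ge\max D_{j(n)}$. Then for each $\alpha$, $T_\alpha\cap(n,g(n)]\ne\emptyset$ for almost all $n$. Fix $\alpha$ and a large $n$, let $a$ be the least element of $T_\alpha$ above $n$ and $a'$ the next element of $T_\alpha$. Then $a\le g(n)$ and
$$f_\alpha(n)\le f_\alpha(a)\le a'\le g(a)\le g(g(n)).$$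
So $g\circ g$ eventually bounds every $f_\alpha$, a contradiction. Hence $\pi[P_{\mathcal X}]$ is a tower.

*Final clause.* Suppose $\pi[P_{\mathcal X}]$ is never a tower. By (2), $\mathfrak t<\mathfrak b$. If also $\mathfrak t<\mathrm{cov}(\mathcal N)$, then (1) applied to a tower of size $\mathfrak t$ gives a contradiction. So $\mathrm{cov}(\mathcal N)\le\mathfrak t<\mathfrak b$. $\square$

**The plan for Theorem A.** Some tower of length less than $\mathfrak b$ must survive. So we iterate the forcings $Q(T)$, which make chains statistically bounded, and we prove that $Q(T)$ destroys *no tower whatsoever*. This also takes care of the chains of length $\mathfrak c=\kappa$, which no bookkeeping catches: such a chain contains many initial segments of cofinality $\omega_1$; each of them has an infinite pseudointersection at the end, so it must already have one at an early stage, and a pressing-down argument makes all these pseudointersections equal.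

The errors permitted by (iii) are essential. If (iii) demanded $b\subseteq T_F$, then $\bigcup_jK_j$ would be an infinite pseudointersection of $T$, and a tower $T$ would be destroyed.

## 4. Which values a node leaves open

**Definition ($\theta$-tower).** For regular uncountable $\theta$, a *$\theta$-tower* is a decreasing sequence $\langle S_\alpha:\alpha<\theta\rangle$ in $[\omega]^\omega$ with no infinite pseudointersection. A pseudointersection of cofinally many $S_\alpha$ is one of all of them.

**Lemma 4.** Let $\theta$ be regular uncountable and $S=\langle S_\alpha:\alpha<\theta\rangle$ a $\theta$-tower. Then $Q(T)$ forces that $S$ is still a $\theta$-tower.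

The proof takes Sections 4 to 7. By the ccc, $\theta$ stays regular uncountable. Suppose some $p$ forces a name $\dot x$ to be an infinite pseudointersection of $S$. Replacing $\dot x$ by a name for "$\dot x$ if this is an infinite subset of $\omega$, and $\omega$ otherwise", we may assume that every condition forces $\dot x\in[\omega]^\omega$. We aim at a ground model infinite set contained in cofinally many $S_\alpha$.

For $\alpha<\theta$ choose $q_\alpha=(s_\alpha,F_\alpha,h_\alpha)\le p$ and $k_\alpha$ with $q_\alpha\Vdash\dot x\setminus k_\alpha\subseteq S_\alpha$. There are countably many pairs $(s_\alpha,k_\alpha)$ and $\theta$ is regular uncountable, so we can fix a cofinal $A_0\subseteq\theta$ and $\sigma,k$ with $s_\alpha=\sigma$ and $k_\alpha=k$ for $\alpha\in A_0$. For $\alpha\in A_0$ call a node $s$ *$\alpha$-admissible* if $(s,F_\alpha,h_\alpha)\le q_\alpha$. Then $\sigma$ is $\alpha$-admissible; and if $s$ is $\alpha$-admissible and $b$ is legal over $s$ for $(F_\alpha,h_\alpha)$, then $s^\frown b$ is $\alpha$-admissible.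

**Step 1: reduce to a name for a single number.** The sensible first try is to read off a ground model set directly from the common node $\sigma$. Let
$$X=\{i\ge k:\text{no condition with node }\sigma\text{ forces }i\notin\dot x\}.$$
If $\alpha\in A_0$ and $i\in X\setminus S_\alpha$, then $q_\alpha$, whose node is $\sigma$, forces $i\notin\dot x$, a contradiction. So $X\subseteq S_\alpha$ for all $\alpha\in A_0$. If $X$ were infinite we would be done. But $X$ can be empty: take $\dot x=\{\min K_j:j<\omega\}$ and $\sigma=\emptyset$; a condition with node $\emptyset$ and all $h(s,r,u)>i$ forces $i\notin\dot x$. So this attempt only tells us that, since $S$ is a tower, *$X$ is finite*. (It uses only that conditions with the same node are compatible. The forcing $(a,F)$ of Section 3 has that property too, with $a$ as the node, and it does destroy towers, so more is needed.)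

Fix $l>k$ with $l>\max X$ and let $\dot y$ name $\min(\dot x\setminus l)$. Say that a node $s$ *favors* $v$ if no condition with node $s$ forces $\dot y\ne v$.

- (F1) If $s$ is $\alpha$-admissible and favors $v$, then $v\in S_\alpha$. Indeed $(s,F_\alpha,h_\alpha)\le q_\alpha$ forces $\dot y\in\dot x\setminus k\subseteq S_\alpha$; if $v\notin S_\alpha$, it forces $\dot y\ne v$.
- (F2) $\sigma$ favors nothing. If $\sigma$ favors $v$, then $v\ge l$, as $\dot y\ge l$ is always forced; and no condition with node $\sigma$ forces $v\notin\dot x$, as it would force $\dot y\ne v$. So $v\in X$, contradicting $v\ge l>\max X$.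
- (F3) If $(s,F,h)\Vdash\dot y=v$, then $s$ favors $v$, because any condition with node $s$ is compatible with $(s,F,h)$.

**Two toy names.** To see the definitions at work, forget $\dot x$ for a moment and consider two names for a number. Let $\dot y_1$ name $|K_0|$ and $\dot y_2$ name $\min K_0$, and define "favors" with these. The empty node favors nothing: a condition with node $\emptyset$ and $h(\emptyset)>v$ forces $\dot y_1\ne v$, and one with $h(\emptyset,r,\emptyset)>v$ for all $r$ forces $\dot y_2\neq v$. A node $\langle b\rangle$ decides both numbers; it favors $|b|$ for $\dot y_1$ and $\min b$ for $\dot y_2$. We return to these toys below.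

## 5. A rank on nodes

**Step 2: every node has a rank.** The purpose is to measure how many blocks a node is away from favoring a value. Let $R_0$ be the set of nodes favoring some $v$. For an ordinal $\rho>0$ let $R_{<\rho}=\bigcup_{\rho'<\rho}R_{\rho'}$, and let $R_\rho$ consist of $R_{<\rho}$ together with all $s$ such that for every $(F,h)$ there is $b$ legal over $s$ for $(F,h)$ with $s^\frown b\in R_{<\rho}$. Let $R=\bigcup_\rho R_\rho$ and, for $s\in R$, $\mathrm{rk}(s)=\min\{\rho:s\in R_\rho\}$. In both toys the empty node has rank $1$.

Since there are only countably many nodes, $R=R_{<\rho}$ for some $\rho$. Hence if for every $(F,h)$ there is $b$ legal over $s$ for $(F,h)$ with $s^\frown b\in R$, then $s\in R_\rho\subseteq R$.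

We claim that every node is in $R$. By the last sentence, for each $s\notin R$ there is $(F_s,h_s)$ such that $s^\frown b\notin R$ for all $b$ legal over $s$ for $(F_s,h_s)$. We amalgamate these countably many demands into one condition. By (P) fix $\beta$ with $T_\beta\subseteq^*T_{F_s}$ for all $s\notin R$, and $c_s$ with $T_\beta\setminus c_s\subseteq T_{F_s}$. Define a promise $h^*$ by
$$h^*(s)=h_s(s),\qquad h^*(s,r,u)=\max(h_s(s,r,u),c_s)\qquad(s\notin R),$$
and $h^*=1$ elsewhere. Let $s\notin R$ and let $b$ be legal over $s$ for $(\{\beta\},h^*)$. By (ii) all elements of $b$ are $\ge c_s$, so $b\cap T_\beta\subseteq T_{F_s}$, i.e. $b\setminus T_{F_s}\subseteq b\setminus T_\beta$. So $|b\setminus T_{F_s}|\le|b|/h^*(s)=|b|/h_s(s)$, and $b$ is legal over $s$ for $(F_s,h_s)$. Hence $s^\frown b\notin R$.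

Now suppose $s_0\notin R$. Adding blocks one at a time, we see that every extension of $(s_0,\{\beta\},h^*)$ has its node outside $R$. But some extension decides $\dot y$, and its node is in $R_0\subseteq R$ by (F3). This contradiction proves the claim.

**Step 3: find a node of rank exactly $1$ that is admissible for cofinally many $\alpha$.** Precisely: *there are a node $s$ with $\mathrm{rk}(s)=1$, a cofinal $A\subseteq A_0$ and $m\ge1$ such that $s$ is $\alpha$-admissible and $h_\alpha(s)=m$ for all $\alpha\in A$.*

Consider the pairs $(s,A)$ with $A\subseteq A_0$ cofinal, $s$ $\alpha$-admissible for all $\alpha\in A$, and $\mathrm{rk}(s)\ge1$. By (F2), $(\sigma,A_0)$ is one. Take a pair with $\rho=\mathrm{rk}(s)$ minimal, and suppose $\rho>1$. Then $s\notin R_1$, so there is $(F_0,h_0)$ such that $s^\frown b\notin R_0$ for all $b$ legal over $s$ for $(F_0,h_0)$. As $s\in R_\rho\setminus R_{<\rho}$, for each $\alpha\in A$ we can pick $b_\alpha$ legal over $s$ for $(F_0\cup F_\alpha,\max(h_0,h_\alpha))$ with $\mathrm{rk}(s^\frown b_\alpha)<\rho$. Since $b_\alpha$ is also legal for $(F_0,h_0)$, this rank is $\ge1$. There are only countably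 many blocks, so $b_\alpha=b$ for cofinally many $\alpha\in A$. For these $\alpha$, $b$ is legal for $(F_\alpha,h_\alpha)$, so $s^\frown b$ is $\alpha$-admissible. This contradicts the minimality of $\rho$. So $\rho=1$; finally shrink $A$ so that $h_\alpha(s)$ is constant, say $m$.

Fix such $s,A,m$ for the rest of the proof of Lemma 4.

**Step 4: record what rank $1$ gives.** From here on the problem concerns single blocks. Let $\mathcal L$ be the set of blocks $b$ such that $s^\frown b$ is a node favoring something, and for $b\in\mathcal L$ fix $y(b)$ favored by $s^\frown b$.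

- (L1) For every $(F,h)$ some $b\in\mathcal L$ is legal over $s$ for $(F,h)$. This is $\mathrm{rk}(s)=1$.
- (L2) If $\alpha\in A$ and $b\in\mathcal L$ is legal over $s$ for $(F_\alpha,h_\alpha)$, then $y(b)\in S_\alpha$. Indeed $s^\frown b$ is $\alpha$-admissible, so (F1) applies.
- (L3) For each $v$ there is $(F_v,h_v)$ with $y(b)\ne v$ for all $b\in\mathcal L$ legal over $s$ for $(F_v,h_v)$. Indeed $s\notin R_0$, so $s$ does not favor $v$ and some $(s,F_v,h_v)$ forces $\dot y\ne v$. If $b$ is legal over $s$ for $(F_v,h_v)$, then $(s^\frown b,F_v,h_v)\le(s,F_v,h_v)$ forces $\dot y\ne v$, so $s^\frown b$ does not favor $v$.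

By (L2) it is enough to find *infinitely many values $v$, not depending on $\alpha$, such that for each of cofinally many $\alpha\in A$ and each such $v$, some $b\in\mathcal L$ legal for $(F_\alpha,h_\alpha)$ has $y(b)=v$*. The block $b$ may depend on $\alpha$; the value may not.

## 6. Error patterns and trees of large sets

We now view $\mathcal L$ as a family of trees, one for each size of a block and each set of positions where errors are permitted.

**Definition (types and large sets).** A *type* is a pair $(r,E)$ with $r\ge1$ and $E\subseteq\{0,\dots,r-1\}$. Fix a type. For $i<r$ call $Y\subseteq\omega$ *$i$-large* if either $i\in E$ and $Y$ is infinite, or $i\notin E$ and $Y\cap T_F$ is infinite for all finite $F\subseteq\lambda$.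

For instance, $\omega\setminus T_0$, if it is infinite, is $i$-large exactly when $i\in E$: for $i\notin E$ take $F=\{0\}$. Supersets of $i$-large sets are $i$-large, and removing finitely many points preserves $i$-largeness. Moreover, *if $Y\cup Y'$ is $i$-large, then $Y$ or $Y'$ is.* For $i\in E$ this is clear. For $i\notin E$, if $Y\cap T_F$ and $Y'\cap T_{F'}$ are finite, then so is $(Y\cup Y')\cap T_{F\cup F'}$.

**Definition (good types).** For $u\subseteq\omega$ with $|u|\le r$ define $u\in\mathcal L^{r,E}$ by downward induction on $|u|$. If $|u|=r$, then $u\in\mathcal L^{r,E}$ iff $u\in\mathcal L$. If $|u|=i<r$, then $u\in\mathcal L^{r,E}$ iff $\{a>\max u:u\cup\{a\}\in\mathcal L^{r,E}\}$ is $i$-large, where $\max\emptyset=-1$. The type is *good* if $\emptyset\in\mathcal L^{r,E}$.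

In the two toys, with $s=\emptyset$, every block is in $\mathcal L$; all the sets in the definition are then cofinite, so every type is good.

**Claim 1.** For every $n\ge1$ there is a good type $(r,E)$ with $r\ge n$ and $|E|\le r/n$.

*Proof.* The purpose is to turn (L1), which speaks of single legal blocks, into largeness. Suppose the claim fails for $n$. Call a type *relevant* if $r\ge n$ and $|E|\le r/n$. For each relevant type $(r,E)$ and each $u\notin\mathcal L^{r,E}$ with $|u|=i<r$, the set $\{a>\max u:u\cup\{a\}\in\mathcal L^{r,E}\}$ is not $i$-large. So there are a finite $F_{r,E,u}\subseteq\lambda$ and a number $c_{r,E,u}$ such that $u\cup\{a\}\notin\mathcal L^{r,E}$ whenever $a>\max u$, $a\ge c_{r,E,u}$, and ($i\in E$ or $a\in T_{F_{r,E,u}}$). (For $i\in E$ take $F_{r,E,u}=\emptyset$.)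

There are countably many such $(r,E,u)$. By (P) fix $\beta$ with $T_\beta\subseteq^*T_{F_{r,E,u}}$ for all of them, say $T_\beta\setminus c'_{r,E,u}\subseteq T_{F_{r,E,u}}$. Define a promise $h$: let $h(s)=n$; let $h(s,r,u)\ge1$ be at least $c_{r,E,u}$ and $c'_{r,E,u}$ for each of the finitely many $E$ for which these are defined; let $h=1$ elsewhere. By (L1) take $b\in\mathcal L$ legal over $s$ for $(\{\beta\},h)$. Put $r=|b|$ and $E=\{i<r:b(i)\notin T_\beta\}$. By (i) and (iii), $r\ge n$ and $|E|=|b\setminus T_\beta|\le r/n$, so $(r,E)$ is relevant.

We show by induction on $i\le r$ that $b\restriction i\notin\mathcal L^{r,E}$. For $i=0$ this holds because the relevant type $(r,E)$ is not good. Suppose $b\restriction i\notin\mathcal L^{r,E}$ and $i<r$, and put $u=b\restriction i$. By (ii), $b(i)\ge c_{r,E,u}$ and $b(i)\ge c'_{r,E,u}$. If $i\notin E$, then $b(i)\in T_\beta$, so $b(i)\in T_{F_{r,E,u}}$. In either case $b\restriction(i+1)=u\cup\{b(i)\}\notin\mathcal L^{r,E}$. For $i=r$ we obtain $b\notin\mathcal L$, a contradiction. $\square$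

**Definition (stabilizing).** Let $(r,E)$ be a good type and $u\in\mathcal L^{r,E}$. By downward induction: if $|u|=r$, then $u$ *stabilizes at $v$* iff $y(u)=v$. If $|u|=i<r$, then $u$ stabilizes at $v$ iff $\{a>\max u:u\cup\{a\}\in\mathcal L^{r,E}$ and $u\cup\{a\}$ stabilizes at $v\}$ is $i$-large.

For the toy $\dot y_1$, $y(b)=|b|$, every $u$ with $|u|\le r$ stabilizes at $r$; in particular $\emptyset$ does. For the toy $\dot y_2$, $y(b)=\min b$, by downward induction a nonempty $u$ stabilizes at $\min u$ and at nothing else. But $\emptyset$ does not stabilize at any $v$, since $\{a:\{a\}\text{ stabilizes at }v\}=\{v\}$ is finite. These are the two ways things can go.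

**Claim 2.** If $u\in\mathcal L^{r,E}$ stabilizes at $v$, then for all $(F,h)$ there is $b\in\mathcal L$ with $|b|=r$, $u$ an initial segment of $b$, $y(b)=v$, and for $|u|\le i<r$: $b(i)\ge h(s,r,b\restriction i)$, and $b(i)\in T_F$ if $i\notin E$.

*Proof.* Downward induction on $|u|$. If $|u|=r$, let $b=u$. If $|u|=i<r$, the set in the definition of stabilizing is $i$-large; so it contains some $a>\max u$ with $a\ge h(s,r,u)$, and $a\in T_F$ if $i\notin E$, such that $u\cup\{a\}\in\mathcal L^{r,E}$ stabilizes at $v$. The induction hypothesis for $u\cup\{a\}$ gives $b$. $\square$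

## 7. Infinitely many values forced into the tower

Using Claim 1, fix for each $n\ge2m$ a good type $(r_n,E_n)$ with $r_n\ge n$ and $|E_n|\le r_n/n$.

**Case A: for every $n\ge2m$, $\emptyset$ stabilizes for the type $(r_n,E_n)$ at some $v_n$.** We show that $\{v_n:n\ge2m\}$ is an infinite subset of $S_\alpha$ for all $\alpha\in A$.

*Containment.* Let $\alpha\in A$ and apply Claim 2 with $u=\emptyset$ and $(F_\alpha,h_\alpha)$. The resulting $b\in\mathcal L$ satisfies (ii), has $|b|=r_n\ge n\ge m=h_\alpha(s)$, and has errors only at positions in $E_n$, so $|b\setminus T_{F_\alpha}|\le|E_n|\le r_n/n\le r_n/m$. Also $s^\frown b$ is a node, as $b\in\mathcal L$. So $b$ is legal over $s$ for $(F_\alpha,h_\alpha)$, and $v_n=y(b)\in S_\alpha$ by (L2).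

*Infinity.* Fix $v$ and let $n\ge\max(2m,h_v(s))$, with $(F_v,h_v)$ from (L3). Claim 2 with $u=\emptyset$ and $(F_v,h_v)$ gives $b\in\mathcal L$ with $|b|=r_n\ge h_v(s)$, $|b\setminus T_{F_v}|\le r_n/n\le r_n/h_v(s)$, (ii) for $h_v$, and $y(b)=v_n$. So $b$ is legal over $s$ for $(F_v,h_v)$, and $v_n\ne v$ by (L3). Thus each value is taken only finitely often, and $\{v_n:n\ge2m\}$ is infinite.

So $S$ has an infinite pseudointersection, a contradiction.

**Case B: for some $n\ge2m$, $\emptyset$ stabilizes at no $v$ for $(r,E)=(r_n,E_n)$.** Then $r\ge2m$ and $|E|\le r/(2m)$, hence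
$$|E|+1\le\frac r{2m}+\frac r{2m}=\frac rm .\tag{1}$$
We walk up the tree along sets that do not stabilize, until one more point makes the value stabilize for a large set of choices of that point. The values then vary with this one point. The point cannot be kept inside $T_{F_\alpha}$ for all $\alpha$ at once; inequality (1) says that one additional error is affordable.

*The walk.* We build $u_i\in\mathcal L^{r,E}$ with $|u_i|=i$, stabilizing at no $v$, with $u_i$ an initial segment of $u_{i+1}$, and cofinal sets $A=A_0'\supseteq A_1'\supseteq\cdots$ such that for $\alpha\in A_i'$ and $j<i$: $u_i(j)\ge h_\alpha(s,r,u_i\restriction j)$, and $u_i(j)\in T_{F_\alpha}$ if $j\notin E$. Start with $u_0=\emptyset$, which is in $\mathcal L^{r,E}$ because the type is good. Given $u=u_i$, we have $i<r$, since elements $u$ of $\mathcal L^{r,E}$ of size $r$ stabilize at $y(u)$. The $i$-large set $\{a>\max u:u\cup\{a\}\in\mathcal L^{r,E}\}$ is $M\cup N'$, where $M$ consists of those $a$ for which $u\cup\{a\}$ stabilizes at some value and $N'$ is the rest. If $M$ is $i$-large, stop. Otherwise $N'$ is $i$-large. For each $\alpha\in A_i'$ pick $a\in N'$ with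 $a\ge h_\alpha(s,r,u)$, and $a\in T_{F_\alpha}$ if $i\notin E$. There are countably many possible $a$, so the same $a$ is picked for cofinally many $\alpha\in A_i'$; these form $A_{i+1}'$, and we put $u_{i+1}=u\cup\{a\}$. Since no $u_r$ can be reached, the construction stops at some $i<r$, with $u=u_i$ and $M$ $i$-large.

*The values.* Shrink $A_i'$ to a cofinal $A''$ such that $h_\alpha(s,r,u)=m'$ is constant for $\alpha\in A''$. For $a\in M$ let $v(a)$ be a value at which $u\cup\{a\}$ stabilizes. The set $M\setminus m'$ is $i$-large. If $\{v(a):a\in M\setminus m'\}$ were finite, then $M\setminus m'$ would be a finite union of fibers of $v$, some fiber would be $i$-large, and $u$ would stabilize at the corresponding value, a contradiction. So $\{v(a):a\in M\setminus m'\}$ is infinite.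

*Containment.* Let $\alpha\in A''$ and $a\in M\setminus m'$. Claim 2 applied to $u\cup\{a\}$ and $(F_\alpha,h_\alpha)$ gives $b\in\mathcal L$ with initial segment $u\cup\{a\}$, $|b|=r\ge m=h_\alpha(s)$ and $y(b)=v(a)$. We check (ii), i.e. $b(j)\ge h_\alpha(s,r,b\restriction j)$: for $j<i$ by the walk; for $j=i$ because $b(i)=a\ge m'=h_\alpha(s,r,u)$; for $j>i$ by Claim 2. Moreover $b(j)\in T_{F_\alpha}$ for all $j\notin E\cup\{i\}$, by the walk and Claim 2. So $|b\setminus T_{F_\alpha}|\le|E|+1\le r/m$ by (1), which is (iii). Hence $b$ is legal over $s$ for $(F_\alpha,h_\alpha)$, and $v(a)\in S_\alpha$ by (L2).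

So the infinite set $\{v(a):a\in M\setminus m'\}$ is contained in $S_\alpha$ for all $\alpha\in A''$, again a contradiction. This proves Lemma 4. $\square$

The toys show both cases: for $\dot y_1$ we are in Case A with $v_n=r_n$; for $\dot y_2$ we are in Case B, the walk stops at once with $i=0$, $M=\omega$ and $v(a)=a$.

## 8. Towers in finite support iterations

Write FS for finite support. For an FS iteration with limit $P_\eta$ and generic $G_\eta$, let $G_\xi$ be the induced generic for $P_\xi$, $\xi\le\eta$. We regard $P_\xi$ as a subset of $P_\eta$, extending conditions trivially. Recall that FS iterations of ccc forcings are ccc.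

**Lemma 5.** Let $\langle P_\xi,\dot Q_\xi\rangle$ be an FS iteration in which each $\dot Q_\xi$ is forced to be of the form $Q(T)$ computed in $V[G_\xi]$. If $\xi\le\eta$ and $\theta$ is regular uncountable, every $\theta$-tower of $V[G_\xi]$ is a $\theta$-tower in $V[G_\eta]$.

*Proof.* All $P_\eta$ are ccc, so the regular uncountable cardinals are the same in all models involved. We use induction on $\eta$, for all $\xi\le\eta$ simultaneously.

**The easy steps.** The case $\xi=\eta$ is trivial. A successor step from $\eta$ to $\eta+1$ is Lemma 4 applied in $V[G_\eta]$. Let $\eta$ be a limit and $\xi<\eta$. If $\mathrm{cf}(\eta)>\omega$, every real of $V[G_\eta]$ lies in some $V[G_\gamma]$ with $\xi\le\gamma<\eta$: a nice name for it involves countably many conditions with finite supports. A new infinite pseudointersection would thus already appear in $V[G_\gamma]$, against the induction hypothesis.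

**Limits of cofinality $\omega$: pushing the conditions below $\eta$.** Suppose $p\in P_\eta$ forces that $\dot S$, a $P_\xi$-name, is a $\theta$-tower of $V[G_\xi]$ and that $\dot x$ is an infinite pseudointersection of it. For $\alpha<\theta$ choose $p_\alpha\le p$ and $k_\alpha$ with $p_\alpha\Vdash\dot x\setminus k_\alpha\subseteq\dot S_\alpha$. Each support is finite, hence contained in some member of a fixed countable cofinal subset of $\eta$. By pigeonhole there are $\gamma\in[\xi,\eta)$, $k$, and a cofinal $A\subseteq\theta$ with $p,p_\alpha\in P_\gamma$ and $k_\alpha=k$ for $\alpha\in A$.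

**Many of the conditions are in the generic filter.** Some $r\in P_\gamma$ forces $A'=\{\alpha\in A:p_\alpha\in\dot G_\gamma\}$ to be cofinal in $\theta$. Otherwise every condition forces $A'$ to be bounded in $\theta$; by the ccc there are only countably many possible values for a bound, so by regularity of $\theta$ there is a fixed $\delta<\theta$ bounding $A'$. But $p_\alpha\Vdash\alpha\in A'$ for $\alpha\in A\setminus(\delta+1)$, a contradiction.

**A pseudointersection in $V[G_\gamma]$.** Let $G_\gamma\ni r$ be generic. Since $A'\ne\emptyset$ and $p_\alpha\le p$, also $p\in G_\gamma$. In $V[G_\gamma]$ let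
$$Y=\{i\ge k:\exists q\in P_\eta\ (q\restriction\gamma\in G_\gamma\text{ and }q\Vdash i\in\dot x)\}.$$

*$Y$ is infinite.* For each $j$ consider the set of all $q\restriction\gamma$, where $q\le p$ forces some particular $i\ge\max(j,k)$ to be in $\dot x$. It is dense below $p$ in $P_\gamma$: given $p'\le p$ in $P_\gamma$, regard $p'$ as an element of $P_\eta$; it forces $\dot x$ to be infinite, so it can be extended to such a $q$, and $q\restriction\gamma\le p'$. As $p\in G_\gamma$, the filter $G_\gamma$ meets this set.

*$Y\subseteq S_\alpha$ for $\alpha\in A'$.* Let $q$ witness $i\in Y$. Take $r'\in G_\gamma$ below $q\restriction\gamma$ and $p_\alpha$ that decides "$i\in\dot S_\alpha$". Then $r'\cup q\restriction[\gamma,\eta)$ extends both $q$ and $p_\alpha$, so it forces $i\in\dot x\setminus k\subseteq\dot S_\alpha$. Hence $r'$ cannot decide the statement negatively, so $r'$ forces $i\in\dot S_\alpha$, and $i\in S_\alpha$.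

Since $A'$ is cofinal, $Y$ is an infinite pseudointersection of $S$ in $V[G_\gamma]$. But $S$ is a $\theta$-tower of $V[G_\xi]$, as $p\in G_\gamma$. This contradicts the induction hypothesis for $\xi\le\gamma<\eta$. $\square$

## 9. The model: proof of Theorem A

**Arithmetic in $V$.** We need that names are few. By GCH and regularity, $\kappa^{<\kappa}=\kappa$. Also
$$\mu^\omega<\kappa\quad\text{for all infinite cardinals }\mu<\kappa .\tag{2}$$
By GCH, $\mu^\omega\le2^\mu=\mu^+$ always. If $\mu^+<\kappa$ we are done. If $\mu^+=\kappa$, then $\mathrm{cf}(\mu)>\omega$ by the choice of $\kappa$. In that case every function from $\omega$ to $\mu$ is bounded, and $|\beta|^\omega\le(|\beta|+\omega)^+\le\mu$ for $\beta<\mu$, so $\mu^\omega=\mu<\kappa$.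

**The iteration.** We build an FS iteration of length $\kappa$ with iterands $\dot Q_\eta=Q(\dot T_\eta)$, where $\dot T_\eta$ is a $P_\eta$-name for a decreasing sequence in $[\omega]^\omega$ of length $\lambda_\eta$, and $\lambda_\eta<\kappa$ is a regular uncountable cardinal chosen in $V$. All $P_\eta$, $\eta\le\kappa$, are ccc.

**Small dense sets.** The purpose is to count the reals at stages below $\kappa$. By induction, each $P_\eta$ ($\eta<\kappa$) is trivial or has a dense subset $D_\eta$ of infinite size $<\kappa$ (for trivial $P_\eta$ let $D_\eta$ be the set of its only condition). Given $D_\eta$, nice names with antichains from $D_\eta$ show that $V[G_\eta]$ has at most $\nu_0=(|D_\eta|+\omega)^\omega$ reals, and $\nu_0<\kappa$ by (2). A condition of $Q(\dot T_\eta)$ consists of a node, a finite subset of $\lambda_\eta$, and a promise, which is coded by a real. So $Q(\dot T_\eta)$ has size at most $\nu=\max(\nu_0,\lambda_\eta)<\kappa$. Fix names $\tau_i$ ($i<\nu$) forced to enumerate $\dot Q_\eta$, and let $D_{\eta+1}$ consist of all $p$ with $p\restriction\eta\in D_\eta$ and $p(\eta)=\tau_i$ for some $i<\nu$. It is dense: given $p$,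 extend $p\restriction\eta$ to an element of $D_\eta$ that decides an $i$ with $p(\eta)=\tau_i$. At limits $\eta<\kappa$ let $D_\eta=\bigcup_{\gamma<\eta}D_\gamma$, with elements extended trivially. This is dense by finite supports and has size $<\kappa$ by regularity of $\kappa$.

**Bookkeeping.** We want to treat every short decreasing sequence at some stage. For $\xi<\kappa$, once $P_\xi$ is defined, consider all pairs $(\lambda,\tau)$ with $\lambda<\kappa$ regular uncountable and $\tau$ a nice $P_\xi$-name, with antichains from $D_\xi$, for a $\lambda$-sequence of subsets of $\omega$. Such a $\tau$ is given by a function from $\lambda\times\omega$ to the countable subsets of $D_\xi$, so there are at most $\kappa^{<\kappa}=\kappa$ such pairs. List them, with repetitions if necessary, as $(\lambda^\xi_\zeta,\tau^\xi_\zeta)$, $\zeta<\kappa$. Fix a surjection $\eta\mapsto(\xi_\eta,\zeta_\eta)$ from $\kappa$ onto $\kappa\times\kappa$ with $\xi_\eta\le\eta$. At stage $\eta$ let $\lambda_\eta=\lambda^{\xi_\eta}_{\zeta_\eta}$, and let $\dot T_\eta$ name $\tau^{\xi_\eta}_{\zeta_\eta}$ if this is a decreasing sequence in $[\omega]^\omega$, and the constant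 sequence with value $\omega$ of length $\lambda_\eta$ otherwise. Then for every $\xi<\kappa$ and regular uncountable $\lambda<\kappa$:
$$\text{every decreasing }\lambda\text{-sequence in }[\omega]^\omega\text{ of }V[G_\xi]\text{ is }T_\eta\text{ for some }\eta\ge\xi .\tag{3}$$

**Cardinal characteristics.** Let $G$ be $P_\kappa$-generic. A nice name for a real involves countably many conditions, so every real of $V[G]$ has a $P_\xi$-name for some $\xi<\kappa$. More generally, given a sequence of fewer than $\kappa$ reals in $V[G]$, choose nice names for its members in $V$; by regularity of $\kappa$ they are all $P_\xi$-names for one $\xi<\kappa$, so the sequence lies in $V[G_\xi]$. Since $\bigcup_{\eta<\kappa}D_\eta$ is dense in $P_\kappa$ and has size $\le\kappa$, we get $\mathfrak c\le\kappa^\omega=\kappa$. Any fewer than $\kappa$ functions in $\omega^\omega$ lie in some $V[G_\xi]$, $\xi<\kappa$, hence are dominated by a single function of $V[G_{\xi+1}]$ by Lemma 1. So $\mathfrak b\ge\kappa$, and $\mathfrak b=\mathfrak c=\kappa$.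

In $V$, CH gives an $\omega_1$-tower. Enumerate $[\omega]^\omega$ as $\{B_\alpha:\alpha<\omega_1\}$, and recursively let $S_\alpha$ be an infinite pseudointersection of $\{S_\beta:\beta<\alpha\}$ with $B_\alpha\not\subseteq^*S_\alpha$. To get it, split some infinite pseudointersection (which exists, by the countable case in Section 3) into two infinite halves; $B_\alpha$ cannot be almost contained in both. No $B_\alpha$ is a pseudointersection of the whole sequence. By Lemma 5 this $\omega_1$-tower is still an $\omega_1$-tower in $V[G]$. With $\mathfrak t\ge\omega_1$ we get $\mathfrak t=\omega_1$.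

**Statistical boundedness: reduction to a sequence.** Let $\mathcal X\in V[G]$ with $\mathcal X/{=^*}$ reverse well-ordered. The empty family is trivially statistically bounded, so let $\mathcal X\ne\emptyset$. There is a decreasing sequence $\langle X_\alpha:\alpha<\lambda\rangle$ in $\mathcal X$ that is coinitial (every $X\in\mathcal X$ satisfies $X_\alpha\subseteq^*X$ for some $\alpha$), where $\lambda=1$ or $\lambda$ is an infinite regular cardinal $\le\mathfrak c=\kappa$. It suffices to show that this sequence is statistically bounded: if $X_\alpha\subseteq^*X$ and the $K_j$ are disjoint, then the finite set $X_\alpha\setminus X$ meets only finitely many $K_j$, so $K_j\setminus X\subseteq K_j\setminus X_\alpha$ for almost all $j$.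

**Sequences with an infinite pseudointersection.** These are statistically bounded by Section 3. In particular this covers $\lambda\le\omega$.

**Sequences with $\omega_1\le\lambda<\kappa$.** The sequence lies in some $V[G_\xi]$, $\xi<\kappa$, so by (3) it is $T_\eta$ for some $\eta\ge\xi$. Lemma 1, applied in $V[G_\eta]$, gives the sets $K_j$ in $V[G_{\eta+1}]$.

**Sequences with $\lambda=\kappa$.** We show that there is an infinite pseudointersection. In $V$ choose nice names $\dot x_\alpha$ for $X_\alpha$ ($\alpha<\kappa$), where $\dot x_\alpha$ is a $P_{\xi(\alpha)}$-name with $\xi(\alpha)<\kappa$, and let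
$$C=\{\delta<\kappa\text{ limit}:\xi(\alpha)<\delta\text{ for all }\alpha<\delta\},$$
a club in $\kappa$. Let $\delta\in C$ with $\mathrm{cf}(\delta)=\omega_1$. Then $\langle X_\alpha:\alpha<\delta\rangle\in V[G_\delta]$. If this sequence had no infinite pseudointersection in $V[G_\delta]$, then a cofinal subsequence of length $\omega_1$ would be an $\omega_1$-tower in $V[G_\delta]$, and by Lemma 5 also in $V[G]$. But $X_\delta$ is an infinite pseudointersection of it in $V[G]$, a contradiction. So there is an infinite pseudointersection $Y_\delta\in V[G_\delta]$ of $\langle X_\alpha:\alpha<\delta\rangle$. Since $\mathrm{cf}(\delta)>\omega$, $Y_\delta\in V[G_{\gamma(\delta)}]$ for some $\gamma(\delta)<\delta$.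

In $V[G]$, $\kappa\ge\omega_2$ is regular, so $\{\delta\in C:\mathrm{cf}(\delta)=\omega_1\}$ is stationary in $\kappa$. (In the increasing enumeration of a club, the element with index $\omega_1$ has cofinality $\omega_1$.) By Fodor's lemma in $V[G]$, $\gamma(\delta)=\gamma$ is constant on a stationary set. $V[G_\gamma]$ has fewer than $\kappa$ reals, and a stationary set split into fewer than $\kappa$ pieces has a stationary piece. So $Y_\delta=Y$ for a stationary, hence unbounded, set of $\delta$. For each $\alpha<\kappa$ there is such a $\delta>\alpha$, and therefore $Y\subseteq^*X_\alpha$. So $Y$ is an infinite pseudointersection of the whole sequence.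

Thus every $\mathcal X$ with $\mathcal X/{=^*}$ reverse well-ordered is statistically bounded in $V[G]$. By the reduction in Section 2, $\pi[P_{\mathcal X}]$ is not a tower for any $\mathcal X\subseteq[\omega]^\omega$. This proves Theorem A, and the answer to the question is yes. $\blacksquare$
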